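
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Truly skew pentagram maps have dynamical degree four}


\begin{abstract}
A skew pentagram map $T_{a,b,c,d}$ replaces each vertex of an infinite polygon in the projective plane by the intersection of the lines $\overline{v_{i+a}v_{i+b}}$ and $\overline{v_{i+c}v_{i+d}}$. One step has algebraic degree $4$, so the $m$-th iterate has degree at most $4^m$. We prove that equality holds for every $m$ as soon as $|b-a|\neq|d-c|$. In particular every such map has dynamical degree $4$. The proof shows that the map on finite windows of vertices is a submersion outside a set of codimension two, so that it never contracts a hypersurface, and a common factor can never appear. If $|b-a|=|d-c|$, the second iterate has degree $13$.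
\end{abstract}

\section{The question and the answer}

\subsection{The maps and their degrees}

Let $k$ be an algebraically closed field and $\mathbb P^2=\mathbb P^2_k$; the case of main interest is $k=\mathbb C$. A \emph{polygon} is a sequence $v=(v_i)_{i\in\mathbb Z}$ of points of $\mathbb P^2$. A \emph{quadruple} is $\omega=(a,b,c,d)$ with distinct integer entries. The \emph{skew pentagram map} $T_\omega=T_{a,b,c,d}$ is the partially defined map $v\mapsto v'$ with
\[
v_i'=\overline{v_{i+a}v_{i+b}}\cap\overline{v_{i+c}v_{i+d}}\qquad(i\in\mathbb Z),
\]
where $\overline{xy}$ is the line through the distinct points $x,y$. The quadruple, and the map, are \emph{equal-length} if $|b-a|=|d-c|$ and \emph{truly skew} otherwise.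

In homogeneous coordinates the line through two points is their cross product, and so is the intersection point of two lines. Let $V_j$ ($j\in\mathbb Z$) be vectors of three indeterminates. Put $V^{(0)}_j=V_j$ and
\begin{equation}\label{eq:rule}
V^{(l)}_i=\bigl(V^{(l-1)}_{i+a}\times V^{(l-1)}_{i+b}\bigr)\times\bigl(V^{(l-1)}_{i+c}\times V^{(l-1)}_{i+d}\bigr)\qquad(l\ge1).
\end{equation}
The vector $V^{(m)}_0$ is never zero: for truly skew maps this is part of Theorem~\ref{thm:B} below, and for equal-length maps it is shown in Section~\ref{ss:equiv}. So $V^{(m)}_0$ is a formula for the vertex $(T^mv)_0$, and since $T$ commutes with the shift of indices, this one vertex tells everything. Its three components have degree $4^m$ in the coordinates of finitely many vertices, but they may have a common factor. The \emph{algebraic degree} $\deg T^m$ is the total degree of the formula after all nonconstant common factors have been removed. The \emph{dynamical degree} is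
\[
\lambda_1(T)=\lim_{m\to\infty}(\deg T^m)^{1/m}.
\]
It measures the exponential rate at which the complexity of the formulas grows. By construction $\deg T^m\le4^m$, and $\deg T=4$ (this is also the case $m=1$ of Theorem~\ref{thm:B}). So the question is how much cancels.

The following facts over $\mathbb C$ are known:
\begin{itemize}
\item[(i)] $\lambda_1(T_\omega)\le4$ for all $\omega$;
\item[(ii)] every equal-length map has $\lambda_1=1$;
\item[(iii)] infinitely many truly skew maps have $\lambda_1=4$.
\end{itemize}
The problem, posed in \cite{Weinreich}, is to prove or disprove that \emph{all} truly skew maps have dynamical degree $4$.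

\subsection{How a degree drops}\label{ss:drop}

It helps to see a cancellation. Take an equal-length map. By reordering and shifting we may write $\omega=(0,p,c,c+p)$ with $p,c>0$ and $c\ne p$. Let $\ell_j=\overline{v_jv_{j+p}}$. Then $v_i'=\ell_i\cap\ell_{i+c}$, so each line $\ell_j$ carries \emph{two} new vertices, $v'_j$ and $v'_{j-c}$. Suppose now that $v_c,v_{c+p},v_{c+2p}$ are collinear. Then $\ell_c=\ell_{c+p}$, and this single line carries the four points
\[
v'_0,\quad v'_p,\quad v'_c,\quad v'_{c+p}.
\]
These are the points from which the next step constructs $v''_0=\overline{v'_0v'_p}\cap\overline{v'_cv'_{c+p}}$. Since they lie on one line, the formula for $v''_0$ gives the zero vector. So $V_0^{(2)}$ vanishes whenever the irreducible cubic $\Delta=\det(V_c,V_{c+p},V_{c+2p})$ does. Hence $\Delta$ divides $V_0^{(2)}$, and $\deg T^2\le16-3=13$. For $\omega=(0,2,1,3)$, for example, this happens when $v_1,v_3,v_5$ are collinear.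

Geometrically, a hypersurface (one condition, $\Delta=0$) was sent into a locus of codimension two (four points on a line), where the next step of the formula is the zero vector. For a truly skew map, a line $\overline{v_jv_l}$ is used for at most \emph{one} new vertex, because the difference $|j-l|$ decides whether it is used as $\overline{v_{i+a}v_{i+b}}$ or as $\overline{v_{i+c}v_{i+d}}$. So the mechanism above breaks down. One may guess that nothing cancels at all, and this is true. But one cannot inspect the iterates one by one, nor list the hypersurfaces that might be contracted. We need an argument that excludes all of them at once.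

\subsection{Results}

\begin{theorem}\label{thm:A}
If $T$ is truly skew, then $\deg T^m=4^m$ for every $m\ge1$. Hence $\lambda_1(T)=4$.
\end{theorem}

So the answer to the problem is yes. The argument does not use that the same map is iterated. For a quadruple $\omega=(a,b,c,d)$ put $P_\omega(t)=t^a+t^b+t^c+t^d$.

\begin{theorem}\label{thm:B}
Let $m\ge1$ and let $\omega_1,\dots,\omega_m$ be quadruples, with $\omega_1,\dots,\omega_{m-1}$ truly skew and $\omega_m$ arbitrary. Define $V_i^{(l)}$ by \eqref{eq:rule} with $(a,b,c,d)$ replaced by $\omega_l=(a_l,b_l,c_l,d_l)$ at step $l$. Then $V_0^{(m)}\ne0$, and its three components have no nonconstant common factor. So $T_{\omega_m}\circ\dots\circ T_{\omega_1}$ has degree exactly $4^m$, and its degree in the vertex $v_j$ is the coefficient of $t^j$ in $\prod_lP_{\omega_l}(t)$.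
\end{theorem}

\begin{theorem}\label{thm:C}
If $T$ is equal-length, then $\deg T^2=13$. Consequently, for any quadruple the following are equivalent:
\begin{enumerate}
\item[(1)] $T$ is truly skew;
\item[(2)] $\deg T^2=16$;
\item[(3)] $\deg T^m=4^m$ for all $m\ge1$;
\item[(4)] $\lambda_1(T)=4$;
\item[(5)] $\lambda_1(T)>1$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} is the case $\omega_1=\dots=\omega_m$ of Theorem~\ref{thm:B}. The hypothesis on $\omega_1,\dots,\omega_{m-1}$ cannot be dropped: two steps of the same equal-length map already give degree $13$. Of the known facts only (ii) is used, and only for the implications (4),(5)$\Rightarrow$(1) of Theorem~\ref{thm:C}.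

\medskip
\noindent\textbf{Plan.} A common factor of $V_0^{(m)}$ defines a hypersurface. We follow it through the successive steps. If no step contracts a hypersurface to codimension two, then the image always meets the set where the next formula is nonzero, and $V_0^{(m)}$ cannot vanish on the hypersurface we started from. Section~\ref{sec:reduction} makes this precise and reduces Theorem~\ref{thm:B} to one statement about a single truly skew map (Proposition~\ref{prop:key}): its critical points have codimension at least two. Section~\ref{sec:example} works out by hand a window in which critical points exist. Sections~\ref{sec:stress}--\ref{sec:end} prove the proposition. Section~\ref{sec:equal} treats equal-length maps, and Section~\ref{sec:variants} gives three variants.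

\section{From critical points to degrees}\label{sec:reduction}

\subsection{Polynomials and hypersurfaces}

Write $[x,y,z]=\det(x,y,z)=x\cdot(y\times z)$. A polynomial in the coordinates of vectors $V_j$, $j\in J$, $J$ finite, is \emph{multihomogeneous} if it is homogeneous in each $V_j$. We use four standard facts.

\begin{itemize}
\item[(F1)] A factor of a nonzero multihomogeneous polynomial is multihomogeneous. (For each $j$, compare the parts of highest and of lowest degree in $V_j$.)
\item[(F2)] A nonconstant irreducible multihomogeneous $h$ defines an irreducible hypersurface $Y_h\subset(\mathbb P^2)^J$, and a multihomogeneous polynomial that vanishes on a dense subset of $Y_h$ is divisible by $h$. Indeed the affine zero set of $h$ is irreducible of codimension $1$, while each $\{V_j=0\}$ has codimension $3$. So the part of the zero set where all $V_j\neq0$ is nonempty and dense in it; this part is the cone over $Y_h$, and the Nullstellensatz applies.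
\item[(F3)] The determinant $[V_i,V_j,V_l]$ with distinct $i,j,l$ is irreducible. For different index sets these determinants are not associate, since they involve different variables.
\item[(F4)] Polynomials over a field $K$, not all zero, without nonconstant common factor keep this property over any extension of $K$. Indeed let $x$ be a variable. By Gauss's lemma the polynomials generate the unit ideal in the principal ideal domain $K(\text{other variables})[x]$. Clearing denominators gives a nonzero polynomial free of $x$ in the ideal they generate. A common factor over the extension divides it, so it is free of $x$; this holds for every $x$.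
\end{itemize}

A formula $F=(F_0,F_1,F_2)\ne0$ without common factor is unique up to a scalar: if $F\times G=0$ and both have gcd $1$, then $F$ and $G$ are proportional, by unique factorization. So to compute a degree it is enough to find one such formula.

\subsection{Windows and nearly general configurations}

Fix a quadruple $\omega=(a,b,c,d)$ and a finite nonempty set $I\subset\mathbb Z$ of indices of new vertices. These vertices depend only on the old vertices with index in $J=I+\{a,b,c,d\}$. This gives a rational map of finite-dimensional varieties
\[
\Phi:(\mathbb P^2)^J\dashrightarrow(\mathbb P^2)^I,\qquad \Phi(v)_i=\bigl[(v_{i+a}\times v_{i+b})\times(v_{i+c}\times v_{i+d})\bigr].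
\]
For a $3$-subset $\tau\subset J$ let $H_\tau$ be the locus where the points $v_j$, $j\in\tau$, are collinear. By (F3) these are irreducible hypersurfaces, and they are pairwise distinct.

We want an open set that is large enough to meet every hypersurface and on which $\Phi$ is well behaved. Removing all the $H_\tau$ would be too much, since $H_\tau$ is itself a hypersurface, and Section~\ref{ss:drop} shows that collinear triples are the dangerous ones. We therefore allow one collinear triple. Call $v\in(\mathbb P^2)^J$ \emph{nearly general} if the points $v_j$ are pairwise distinct and \emph{at most one} $3$-subset of $J$ is collinear. Let $U=U_J$ be the set of nearly general $v$.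

\begin{lemma}\label{lem:U}
$U$ is open and its complement has codimension at least $2$. On $U$ each vector $(v_{i+a}\times v_{i+b})\times(v_{i+c}\times v_{i+d})$, $i\in I$, is nonzero, so $\Phi$ is a morphism on $U$. This holds for every quadruple, equal-length or not.
\end{lemma}

\begin{proof}
The complement is the finite union of the diagonals $\{v_j=v_l\}$, of codimension $2$, and the intersections $H_\tau\cap H_{\tau'}$ of two distinct irreducible hypersurfaces. The vector is zero only if $v_{i+a}=v_{i+b}$, or $v_{i+c}=v_{i+d}$, or the two lines coincide. In the last case four points with distinct indices are collinear, which gives four collinear triples. None of this happens on $U$.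
\end{proof}

\subsection{The key proposition and its consequence}

Let $\mathrm{Crit}\subset U$ be the set of $v$ at which $d\Phi_v$ is not surjective. It is closed in $U$, being given locally by the vanishing of minors.

\begin{proposition}\label{prop:key}
If $\omega$ is truly skew, then $\mathrm{Crit}$ has codimension at least $2$ in $(\mathbb P^2)^J$.
\end{proposition}

\begin{corollary}\label{cor:nocontract}
Let $\omega$ be truly skew and let $Y\subset(\mathbb P^2)^J$ be closed and irreducible of codimension at most $1$. Then $Y\cap U\ne\emptyset$, and $Z=\overline{\Phi(Y\cap U)}\subset(\mathbb P^2)^I$ is irreducible of codimension at most $1$.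
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:U} and Proposition~\ref{prop:key}, $Y^\circ=(Y\cap U)\setminus\mathrm{Crit}$ is nonempty and open in $Y$, hence dense. So $\Phi:Y^\circ\to Z$ is a dominant morphism of irreducible varieties. Put $N=2|J|-2|I|$. At $v\in Y^\circ$ the Zariski tangent space of the fiber through $v$ lies in $\ker d\Phi_v$, which has dimension $N$. So every fiber has dimension at most $N$. On the other hand, nonempty fibers have dimension at least $\dim Y-\dim Z$. Hence $\dim Z\ge\dim Y-N\ge2|J|-1-N=2|I|-1$.
\end{proof}

For equal-length maps Proposition~\ref{prop:key} is false. In Section~\ref{ss:drop}, with $I=\{0,p,c,c+p\}$ and $H=H_{\{c,c+p,c+2p\}}$, the set $H\cap U$ is sent into the locus of four collinear points, which has codimension $2$. If some point of $H\cap U$ were not critical, the proof of the corollary would apply to $Y=H$ and give an image of codimension at most $1$. So $H\cap U\subset\mathrm{Crit}$.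

\subsection{Proof of Theorems \ref{thm:A} and \ref{thm:B}, given Proposition \ref{prop:key}}

By induction on $l$, each component of $V_i^{(l)}$ is zero or multihomogeneous, of degree in $V_j$ equal to the coefficient of $t^j$ in $t^i\prod_{s\le l}P_{\omega_s}(t)$. In particular the total degree is $4^l$. It remains to show that $V_0^{(m)}\ne0$ and that nothing cancels.

Put $I_m=\{0\}$ and, going backward, $I_{l-1}=I_l+\{a_l,b_l,c_l,d_l\}$. Put $X_l=(\mathbb P^2)^{I_l}$, let $\Phi_l:X_{l-1}\dashrightarrow X_l$ be the window map of $\omega_l$, and let $U_{l-1}\subset X_{l-1}$ be the nearly general set. The vector $V_0^{(m)}$ involves only the $V_j$ with $j\in I_0$.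

\medskip
\noindent\textbf{Claim.} \emph{For every closed irreducible $Y_0\subset X_0$ of codimension at most $1$ there is a point of $Y_0$ at which $V_0^{(m)}\neq0$.}

\medskip
Define $Y_l=\overline{\Phi_l(Y_{l-1}\cap U_{l-1})}$ for $1\le l\le m-1$. Since $\omega_1,\dots,\omega_{m-1}$ are truly skew, Corollary~\ref{cor:nocontract} shows inductively that each $Y_l$ is irreducible of codimension at most $1$. We now look for a point of $Y_0$ whose successive images all stay nearly general, and we find it by going backward. The set $W_{m-1}=Y_{m-1}\cap U_{m-1}$ is nonempty and open in $Y_{m-1}$, by Lemma~\ref{lem:U}. For $l=m-1,\dots,1$ put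
\[
W_{l-1}=\{y\in Y_{l-1}\cap U_{l-1}:\Phi_l(y)\in W_l\}.
\]
It is open in $Y_{l-1}$, because $\Phi_l$ maps $Y_{l-1}\cap U_{l-1}$ into $Y_l$ and $W_l$ is open there. It is nonempty, because $\Phi_l(Y_{l-1}\cap U_{l-1})$ is dense in $Y_l$. Take $v\in W_0$ and evaluate at lifts of the $v_j$. By Lemma~\ref{lem:U}, applied at each of the steps $1,\dots,m$ (at step $m$ to the arbitrary quadruple $\omega_m$), each $V_i^{(l)}$ with $i\in I_l$ is nonzero at $v$ and represents $(\Phi_l\circ\dots\circ\Phi_1(v))_i$. For $l=m$, $i=0$ this proves the Claim.

\medskip
The Claim with $Y_0=X_0$ gives $V_0^{(m)}\ne0$, and its proof shows that $V_0^{(m)}$ represents the vertex with index $0$ of the composition on the dense open set $W_0$. Suppose that a nonconstant irreducible $h$ divides its three components. By (F1), $h$ is multihomogeneous, and by (F2) it defines an irreducible hypersurface $Y_0=Y_h\subset X_0$, on which $V_0^{(m)}$ vanishes. This contradicts the Claim. So $V_0^{(m)}$ is a formula without common factor, and the degrees are as stated. This proves Theorem~\ref{thm:B}. If all $\omega_l$ equal the same truly skew quadruple, we get $\deg T^m=4^m$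 and $\lambda_1(T)=4$, which is Theorem~\ref{thm:A}. \qed

\medskip
The last map may be arbitrary because for it only Lemma~\ref{lem:U} is needed. It remains to prove Proposition~\ref{prop:key}.

\section{A critical configuration by hand}\label{sec:example}

Take $\omega=(0,1,3,5)$ and $I=\{-3,0,1\}$. The window consists of the nine points with indices $-3,-2,0,1,2,3,4,5,6$, and
\[
w_0=\overline{v_0v_1}\cap\overline{v_3v_5},\qquad
w_1=\overline{v_1v_2}\cap\overline{v_4v_6},\qquad
w_{-3}=\overline{v_0v_2}\cap\overline{v_{-3}v_{-2}} .
\]
So there is one new point on each side of the triangle $v_0v_1v_2$, cut out by three lines that involve disjoint pairs of further points. Let $v$ be nearly general. Moving $v_3$ and $v_5$ moves the line $\overline{v_3v_5}$ in all directions, hence moves $w_0$ along the side $\overline{v_0v_1}$, and leaves $w_1$ and $w_{-3}$ alone. The same holds for the other two points. Thus $d\Phi_v$ is surjective if and only if the displacements of $w_0,w_1,w_{-3}$ \emph{transversal to their sides} (that is, modulo the directions of the sides), which depend only on the motion of $v_0,v_1,v_2$, can be prescribed arbitrarily.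

If $v_0,v_1,v_2$ are not collinear, the three side lines can be moved independently, and this is possible. Suppose they lie on a line $\ell$. Use affine coordinates with $\ell$ horizontal; let $t_0,t_1,t_2$ be the positions of $v_0,v_1,v_2$ on $\ell$, and $s_{01},s_{12},s_{02}$ those of $w_0,w_1,w_{-3}$. To first order, only the vertical velocities $h_0,h_1,h_2$ of $v_0,v_1,v_2$ matter, and linear interpolation gives the vertical velocities of $w_0,w_1,w_{-3}$. After multiplication by the nonzero numbers $t_1-t_0$, $t_2-t_1$, $t_2-t_0$ they are
\begin{equation}\label{eq:rows}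
\begin{aligned}
&(t_1-s_{01})\,h_0-(t_0-s_{01})\,h_1,\\
&(t_2-s_{12})\,h_1-(t_1-s_{12})\,h_2,\\
&(t_2-s_{02})\,h_0-(t_0-s_{02})\,h_2 .
\end{aligned}
\end{equation}
These three linear forms in three variables are dependent if and only if their determinant vanishes, that is,
\begin{equation}\label{eq:M}
(t_1-s_{01})(t_2-s_{12})(t_0-s_{02})=(t_0-s_{01})(t_1-s_{12})(t_2-s_{02}).
\end{equation}
So in this window $\mathrm{Crit}$ is the set of nearly general $v$ with $v_0,v_1,v_2$ collinear \emph{and} \eqref{eq:M}. This second condition is a genuine one. The six factors are nonzero: $t_1=s_{01}$, for example, would mean $w_0=v_1$, and $\{1,3,5\}$ would be a second collinear triple. As $t_1\ne t_2$, equation \eqref{eq:M} therefore determines $s_{12}$ from the other quantities. But $v_4\notin\ell$, so moving $v_6$ changes $s_{12}$ and nothing else in \eqref{eq:M}. Hence $\mathrm{Crit}$ has codimension at least two, as Proposition~\ref{prop:key} asserts.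

The general proof follows the same lines. A dependency among the forms \eqref{eq:rows} consists of weights $\alpha_{01},\alpha_{12},\alpha_{02}$ on the sides, with one linear equation at each vertex (the coefficient of $h_0$, $h_1$, $h_2$). For a general window we shall get weights on all edges in use, with one vector equation at each vertex. We shall show that, up to a shift, the triangle on a collinear triple $\{0,p,2p\}$ is the only place where nonzero weights can sit.

\section{The stress equations}\label{sec:stress}

From now on until the end of Section~\ref{sec:end}, $\omega=(a,b,c,d)$ is truly skew. Exchanging $a$ and $b$, or $c$ and $d$, or the pairs $(a,b)$ and $(c,d)$, does not change $\Phi$. So we may assume $a<b$, $c<d$ and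
\[
p=b-a\;<\;q=d-c ;\qquad\text{put }\ \gamma=c-a .
\]
This is where the hypothesis enters: $p\ne q$. The four entries are $a,\ a+p,\ a+\gamma,\ a+\gamma+q$; they are distinct if and only if
\begin{equation}\label{eq:gamma}
\gamma\notin\{0,\;p,\;-q,\;p-q\}.
\end{equation}

\paragraph{Edges and partners.} A \emph{short edge} is a set $\{s,s+p\}$ and a \emph{long edge} is a set $\{s,s+q\}$. Put $e_i=\{i+a,i+b\}$ and $f_i=\{i+c,i+d\}$. Since $p\ne q$, every edge has a well-defined type and is $e_i$ or $f_i$ for a unique $i\in\mathbb Z$. So each edge $\epsilon$ has a \emph{partner} $\epsilon^*$, defined by $e_i^*=f_i$ and $f_i^*=e_i$. Explicitly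
\begin{equation}\label{eq:partner}
\{s,s+p\}^*=\{s+\gamma,\,s+\gamma+q\},\qquad \{s,s+q\}^*=\{s-\gamma,\,s-\gamma+p\},
\end{equation}
and $\epsilon\cap\epsilon^*=\emptyset$. Let $E=\{e_i,f_i:i\in I\}$. This is a set of $2|I|$ edges contained in $J$, and it contains the partner of each of its edges. Each integer $j$ lies on four edges: the \emph{left edges} $\{j-p,j\}$, $\{j-q,j\}$ and the \emph{right edges} $\{j,j+p\}$, $\{j,j+q\}$.

\paragraph{The equations.} Let $v\in U$ and $w_i=\Phi(v)_i$. For $\epsilon\in\{e_i,f_i\}$ write $w_\epsilon=w_i$; thus $w_\epsilon=w_{\epsilon^*}$ is the intersection of the lines of $\epsilon$ and $\epsilon^*$. Choose an affine chart $\mathbb A^2$ that contains all the $v_j$ and $w_i$; it exists because $k$ is infinite. For $\epsilon=\{j,l\}\in E$ put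
\[
u_{\epsilon,j}=v_l-w_\epsilon\in k^2,\qquad
\sigma_{\epsilon,j}=\begin{cases}+1&\text{if }j=\min\epsilon,\\-1&\text{if }j=\max\epsilon.\end{cases}
\]
Note that $u_{\epsilon,j}$, attached to $j$, uses the \emph{other} endpoint. As $w_\epsilon\in\overline{v_jv_l}$, it is a scalar multiple of $v_l-v_j$.

\begin{lemma}\label{lem:stress}
$v\in\mathrm{Crit}$ if and only if there is a nonzero $\alpha\in k^E$, called a \emph{stress}, with
\begin{equation}\label{eq:stress}
\sum_{\epsilon\in E,\ \epsilon\ni j}\sigma_{\epsilon,j}\,\alpha_\epsilon\,u_{\epsilon,j}=0\qquad\text{for all }j\in J.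
\end{equation}
\end{lemma}

\begin{proof}
The idea is to describe $\Phi$ implicitly, by the incidences of the new points with the lines of the edges. For $\epsilon=\{j<l\}\in\{e_i,f_i\}$ let $g_\epsilon(x,y)=\det(x_j-y_i,\,x_l-y_i)$ on $(\mathbb A^2)^J\times(\mathbb A^2)^I$; it vanishes if and only if $x_j,x_l,y_i$ are collinear or two of them coincide. Let $G=(g_\epsilon)_{\epsilon\in E}$. Near $v$ we have $G(x,\Phi(x))=0$, so at $(v,w)$
\[
D_xG+D_yG\circ d\Phi_v=0 .
\]
The derivative of $g_\epsilon$ in $y_i$ in the direction $\eta$ is
\[
-\det(\eta,v_l-w_i)-\det(v_j-w_i,\eta)=-\det(\eta,\,v_l-v_j).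
\]
The lines of $e_i$ and $f_i$ are distinct and meet at the affine point $w_i$, so their directions are independent. Hence $D_yG:(k^2)^I\to k^E$ is block diagonal with invertible $2\times2$ blocks, one for each $i$. So $d\Phi_v$ is surjective if and only if $D_xG$ is, that is, if and only if no nonzero $\alpha$ satisfies $\sum_\epsilon\alpha_\epsilon D_xg_\epsilon=0$.

The derivative of $g_\epsilon$ in $x_j$ in the direction $\xi$ is $\det(\xi,v_l-w_\epsilon)=\det(\xi,u_{\epsilon,j})$. In $x_l$ it is $\det(v_j-w_\epsilon,\xi)=-\det(\xi,u_{\epsilon,l})$. So the $x_j$-component of $\sum\alpha_\epsilon D_xg_\epsilon$ is the linear form $\xi\mapsto\det(\xi,\lambda_j)$, where $\lambda_j$ is the left side of \eqref{eq:stress}. It is zero if and only if \eqref{eq:stress} holds at $j$.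
\end{proof}

\paragraph{Reflection.} Put $\omega^-=(-b,-a,-d,-c)$, $v^-_j=v_{-j}$, and use the windows $-I$, $-J$. Then $\Phi_{\omega^-}(v^-)_i=\Phi_\omega(v)_{-i}$, so $v$ is nearly general or critical for $\omega$ if and only if $v^-$ is so for $\omega^-$. The numbers $p,q$ are unchanged, and $\gamma$ is replaced by $b-d=p-q-\gamma$. A collinear triple $\tau$ becomes $-\tau$. Likewise, a shift of all indices changes nothing.

\section{Where a stress can sit}\label{sec:rules}

Let $v\in\mathrm{Crit}$, let $\alpha$ be a stress, and let $S=\{\epsilon\in E:\alpha_\epsilon\ne0\}\ne\emptyset$ be its support. Let $\tau$ be the unique collinear $3$-subset of $J$, if there is one.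

The vectors on the left of \eqref{eq:stress} point along the edges at $j$. If one or two of them are nonzero, they can cancel only if there are two and the two edges at $j$ lie on one line, so that $j\in\tau$. And at the largest index touched by $S$ there are at most two edges. So a stress is nearly impossible. The one difficulty is that $u_{\epsilon,j}$ may be zero, in which case $\epsilon$ imposes nothing at $j$. We give this a name. An edge $\epsilon\in E$ is \emph{blind at} $j\in\epsilon$ if $u_{\epsilon,j}=0$, and \emph{blind} if it is blind at one of its endpoints. It is \emph{active at} $j\in\epsilon$ if $\epsilon\in S$ and it is not blind at $j$.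

\begin{lemma}[Blind edges]\label{lem:B}
If $\epsilon=\{j,l\}\in E$ is blind at $j$, then $\tau$ exists, $\tau=\epsilon^*\cup\{l\}$ and $j\notin\tau$. Consequently a blind edge has exactly one endpoint $l$ in $\tau$, it is blind exactly at its other endpoint, and it equals $(\tau\setminus\{l\})^*$.
\end{lemma}

\begin{proof}
Blindness means $v_l=w_\epsilon$, and $w_\epsilon$ lies on the line of $\epsilon^*$. As $l\notin\epsilon^*$, the set $\epsilon^*\cup\{l\}$ is a collinear $3$-subset of $J$, hence equal to $\tau$. Since $j\notin\epsilon^*$ and $j\ne l$, we have $j\notin\tau$. If $\epsilon$ were blind at $l$ too, the same argument would give $j\in\tau$. The rest follows.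
\end{proof}

So every blind edge is the partner of an edge inside $\tau$, and contains the third index of $\tau$. An edge with both endpoints in $\tau$, or with none, is not blind.

\begin{lemma}[Local rule]\label{lem:L}
At any $j$ the number of active edges is not $1$. If it is $2$, say $\{j,l\}$ and $\{j,l'\}$, then $\tau=\{j,l,l'\}$.
\end{lemma}

\begin{proof}
The nonzero terms of \eqref{eq:stress} at $j$ are nonzero multiples of the vectors $v_l-v_j$, one for each active edge $\{j,l\}$. One such vector is not zero; if two sum to zero, then $v_j,v_l,v_{l'}$ are collinear.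
\end{proof}

\begin{lemma}[Extreme vertices]\label{lem:E}
Let $M$ be the largest and $\mu$ the smallest element of $\bigcup_{\epsilon\in S}\epsilon$.
\begin{enumerate}
\item[(a)] Either some edge of $S$ is blind at its maximum, or $\tau=\{M-q,M-p,M\}$ and both left edges at $M$ are in $S$.
\item[(b)] Either some edge of $S$ is blind at its minimum, or $\tau=\{\mu,\mu+p,\mu+q\}$ and both right edges at $\mu$ are in $S$.
\end{enumerate}
In particular $\tau$ exists.
\end{lemma}

\begin{proof}
The edges of $S$ at $M$ are left edges, so there are one or two of them. If none is blind at $M$, all are active there, and Lemma~\ref{lem:L} gives the second alternative of (a). Part (b) follows in the same way from the right edges at $\mu$. By Lemma~\ref{lem:B}, $\tau$ exists also if the first alternative holds.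
\end{proof}

Thus critical configurations have a collinear triple, and $\mathrm{Crit}\subset\bigcup_\tau H_\tau$. It remains to see that $\mathrm{Crit}$ does not contain all of $H_\tau\cap U$. Write $\tau=\{x<y<z\}$.

\begin{lemma}[Outside $\tau$]\label{lem:R}
Every edge of $S$ with maximum $>z$ is blind at its maximum. Every edge of $S$ with minimum $<x$ is blind at its minimum. Hence every edge of $S$ is contained in $[x,z]$ or blind.
\end{lemma}

\begin{proof}
Suppose the first claim fails, and let $j>z$ be maximal such that some edge of $S$ has maximum $j$ and is not blind at $j$. If an edge of $S$ had minimum $j$, its maximum would be larger than $j$, so by maximality of $j$ it would be blind at its maximum; by Lemma~\ref{lem:B} its other endpoint $j$ would lie in $\tau$, but $j>z$. So all edges of $S$ at $j$ are left edges, at most two in number, and at least one is active at $j$. By Lemma~\ref{lem:L} exactly two are active and $j\in\tau$, a contradiction. The second claim is the first one for the reflected configuration $v^-$ and the weights $\alpha^-_{-\epsilon}=\alpha_\epsilon$. These form a stress for $v^-$, since reflection changes every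 sign in \eqref{eq:stress}.
\end{proof}

\section{The only critical configurations}\label{sec:cases}

\begin{proposition}\label{prop:triangle}
Let $v\in\mathrm{Crit}$. Then $q=2p$ and $\tau=\{x,x+p,x+2p\}$ for some $x$. The three edges contained in $\tau$, and their partners, lie in $E$; none of the three is blind. In an affine chart containing all $v_j$ and $w_i$, let $t_0,t_1,t_2$ be affine coordinates of $v_x,v_{x+p},v_{x+2p}$ on their common line, and $s_{01},s_{12},s_{02}$ those of $w_\epsilon$ for $\epsilon=\{x,x+p\},\{x+p,x+2p\},\{x,x+2p\}$. Then \eqref{eq:M} holds, and all six factors in \eqref{eq:M} are nonzero.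
\end{proposition}

Lemma~\ref{lem:E} suggests how to organize the proof: if no edge of $S$ is blind, $\tau$ has a special form at each end. Call $\tau=\{x<y<z\}$ \emph{left-anchored} if $\tau=\{x,x+p,x+q\}$, and \emph{right-anchored} if $\tau=\{z-q,z-p,z\}$. If it is both, then $y=x+p=x+q-p$, so $q=2p$. Conversely, if $q=2p$, the two forms coincide. Reflection exchanges them. Let $\alpha$ and $S$ be as in Section~\ref{sec:rules}.

\subsection{Case 1: $\tau$ is neither left- nor right-anchored}

By Lemma~\ref{lem:E} there are edges of $S$ blind at the maximum and at the minimum, respectively; they are distinct, since by Lemma~\ref{lem:B} no edge is blind at both ends. Their partners are two distinct edges inside $\tau$, sharing one vertex. If the shared vertex were $x$ or $z$, the two edges would have different lengths, hence lengths $p$ and $q$, and $\tau$ would be left- or right-anchored. So the partners are $\{x,y\}$ and $\{y,z\}$, and by Lemma~\ref{lem:B}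
\[
z\in\{x,y\}^*\in S,\qquad x\in\{y,z\}^*\in S .
\]
We go through the possible lengths. Recall \eqref{eq:gamma} and \eqref{eq:partner}, and shift so that $x=0$.

\smallskip
\noindent\emph{Both long.} Then $y=q$, $z=2q$, and $\{0,q\}^*=\{-\gamma,-\gamma+p\}\ni2q$, $\{q,2q\}^*=\{q-\gamma,q-\gamma+p\}\ni0$. So both $2q$ and $-q$ lie in $\{-\gamma,-\gamma+p\}$, and $p=3q$. This contradicts $p<q$.

\smallskip
\noindent\emph{$\{x,y\}$ short, $\{y,z\}$ long.} Then $y=p$, $z=p+q$. From $p+q\in\{\gamma,\gamma+q\}$ and $\gamma\ne p$ we get $\gamma=p+q$. From $0\in\{p-\gamma,2p-\gamma\}$ and $\gamma\neq p$ we get $\gamma=2p$. So $p=q$, a contradiction.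

\smallskip
\noindent\emph{$\{x,y\}$ long, $\{y,z\}$ short.} Then $y=q$, $z=p+q$. From $p+q\in\{-\gamma,-\gamma+p\}$ and $\gamma\ne-q$ we get $\gamma=-p-q$. From $0\in\{q+\gamma,2q+\gamma\}$ and $\gamma\neq-q$ we get $\gamma=-2q$. So $p=q$, a contradiction.

\smallskip
\noindent\emph{Both short.} Then $y=p$, $z=2p$, and $2p\in\{\gamma,\gamma+q\}$, $0\in\{p+\gamma,p+\gamma+q\}$. So both $2p$ and $-p$ lie in $\{\gamma,\gamma+q\}$, whence $\gamma=-p$ and $q=3p$. This does not contradict \eqref{eq:gamma}, and we must use the stress. The edge $\{0,p\}^*=\{-p,2p\}$ is in $S$ and is blind at $-p$, so it is active at $z=2p$. A right edge at $z$ in $S$ would be blind, by Lemma~\ref{lem:R}, hence equal to $(\tau\setminus\{z\})^*=\{-p,2p\}$ by Lemma~\ref{lem:B}; but this is a left edge at $z$. So no right edge at $z$ is in $S$. The only other left edge at $z$ is $\{p,2p\}$. Lemma~\ref{lem:L} gives $\tau=\{-p,p,2p\}$, which is false.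

\subsection{Case 2: $\tau$ is left-anchored but not right-anchored}

Now $q\ne2p$. Shift so that $\tau=\{0,p,q\}$. The only edges inside $\tau$ are $\{0,p\}$ and $\{0,q\}$, because $q-p$ is neither $p$ nor $q$. By Lemma~\ref{lem:B} and $\gamma\ne0$, a blind edge is one of the following:
\begin{itemize}
\item $\{0,p\}^*=\{\gamma,\gamma+q\}\ni q$; then $\gamma=q$, and the edge is $\{q,2q\}$, blind at $2q$;
\item $\{0,q\}^*=\{-\gamma,-\gamma+p\}\ni p$; then $\gamma=-p$, and the edge is $\{p,2p\}$, blind at $2p$.
\end{itemize}
The two are exclusive, and both are blind at the maximum. As $\tau$ is not right-anchored, Lemma~\ref{lem:E}(a) shows that $S$ contains a blind edge; so there is exactly one blind edge. It is not blind at its minimum, so Lemma~\ref{lem:E}(b) gives $\mu=0$ and $\{0,p\},\{0,q\}\in S$. These two edges have both endpoints in $\tau$ and so are not blind.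

\smallskip
\noindent\emph{$\gamma=q$.} Consider the vertex $p$. The edge $\{0,p\}$ is active there. The edge $\{p-q,p\}$ is not in $S$, as $\mu=0$. The edge $\{p,p+q\}$ is not in $S$: its maximum exceeds $q$, so by Lemma~\ref{lem:R} it would be blind, but it is not $\{q,2q\}$. Only $\{p,2p\}$ remains, so Lemma~\ref{lem:L} gives $\tau=\{0,p,2p\}$ and $q=2p$, a contradiction.

\smallskip
\noindent\emph{$\gamma=-p$.} Consider the vertex $q$. The edge $\{0,q\}$ is active there. The right edges at $q$ are not in $S$: by Lemma~\ref{lem:R} they would be blind, but neither is $\{p,2p\}$. Only $\{q-p,q\}$ remains, so Lemma~\ref{lem:L} gives $\tau=\{0,q-p,q\}$ and $q=2p$, a contradiction.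

\subsection{Case 3: $\tau$ is right-anchored but not left-anchored}

The reflected configuration $v^-$ is critical for $\omega^-$, and its collinear triple $-\tau$ is left-anchored but not right-anchored. This is impossible by Case~2.

\subsection{Case 4: $\tau$ is both}

Here $q=2p$ and, after a shift, $\tau=\{0,p,2p\}$. Condition \eqref{eq:gamma} reads $\gamma\notin\{0,p,-p,-2p\}$. Let $\ell$ be the line through $v_0,v_p,v_{2p}$. All three pairs in $\tau$ are edges. By Lemma~\ref{lem:B} a blind edge is one of the following:
\begin{itemize}
\item $\{0,p\}^*=\{\gamma,\gamma+2p\}\ni2p$; then $\gamma=2p$, and the edge is $\{2p,4p\}$, blind at $4p$;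
\item $\{p,2p\}^*=\{\gamma+p,\gamma+3p\}\ni0$; then $\gamma=-3p$, and the edge is $\{-2p,0\}$, blind at $-2p$;
\item $\{0,2p\}^*=\{-\gamma,p-\gamma\}\ni p$; then $\gamma\in\{-p,0\}$, which is excluded.
\end{itemize}
By Lemma~\ref{lem:R} all other edges of $S$ lie in $[0,2p]$; they are $\{0,2p\}$ or $\{s,s+p\}$ with $0\le s\le p$.

\emph{No edge $\{s,s+p\}$ with $0<s<p$ is in $S$.} It would be the only edge of $S$ at $s$, and it is not blind since it does not meet $\tau$. This contradicts Lemma~\ref{lem:L}.

\emph{No blind edge is in $S$.} Suppose $\{2p,4p\}\in S$ is blind. It is active at $2p$, and the other edges of $S$ at $2p$ are among $\{p,2p\}$ and $\{0,2p\}$, whose terms in \eqref{eq:stress} are parallel to $\ell$. So $v_{4p}-v_{2p}$ is parallel to $\ell$, hence $v_{4p}\in\ell$, and $\{p,2p,4p\}$ is a second collinear triple, a contradiction. If $\{-2p,0\}\in S$ is blind, the same reasoning at the vertex $0$, where the other edges of $S$ are among $\{0,p\}$ and $\{0,2p\}$, gives $v_{-2p}\in\ell$, a contradiction.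

So $S$ is contained in the triangle $\{0,p\},\{p,2p\},\{0,2p\}$. Edges with both endpoints in $\tau$ are not blind, so Lemma~\ref{lem:L} says that no vertex is on exactly one edge of $S$. Hence $S$ is the whole triangle. In particular the three edges, and their partners, lie in $E$.

Since the points $w_\epsilon$ of the three edges lie on $\ell$, the equations \eqref{eq:stress} at $0$, $p$, $2p$ become scalar equations:
\[
\begin{aligned}
\alpha_{01}(t_1-s_{01})+\alpha_{02}(t_2-s_{02})&=0,\\
-\alpha_{01}(t_0-s_{01})+\alpha_{12}(t_2-s_{12})&=0,\\
-\alpha_{12}(t_1-s_{12})-\alpha_{02}(t_0-s_{02})&=0,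
\end{aligned}
\]
where $\alpha_{01},\alpha_{12},\alpha_{02}$ are the weights of the three edges. This says that the linear forms \eqref{eq:rows}, taken with these weights, sum to zero. Since the weights are not zero, the determinant vanishes, and this is \eqref{eq:M}. The factors in \eqref{eq:M} are nonzero because no edge of the triangle is blind. This proves Proposition~\ref{prop:triangle}. \qed

\section{Codimension two}\label{sec:end}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
If $q\ne2p$, then $\mathrm{Crit}=\emptyset$ by Proposition~\ref{prop:triangle}. Let $q=2p$. Then $\mathrm{Crit}$ is contained in the finite union of the $H_\tau$ with $\tau=\{x,x+p,x+2p\}\subset J$. Fix such a $\tau$. Since $U\cap H_\tau$ is irreducible of codimension $1$ and $\mathrm{Crit}\cap H_\tau$ is closed in it, it suffices to show that some point of $U\cap H_\tau$ is not critical. If $\mathrm{Crit}\cap H_\tau=\emptyset$, this is clear. Otherwise let $v\in\mathrm{Crit}\cap H_\tau$; we perturb $v$ so that \eqref{eq:M} is violated.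

Shift so that $x=0$, and let $\ell$ be the line through $v_0,v_p,v_{2p}$. By Proposition~\ref{prop:triangle} the edges inside $\tau$ and their partners lie in $E$, and by \eqref{eq:partner} the three points in \eqref{eq:M} are
\[
w_{\{0,p\}}=\ell\cap\overline{v_\gamma v_{\gamma+2p}},\qquad
w_{\{p,2p\}}=\ell\cap\overline{v_{\gamma+p}v_{\gamma+3p}},\qquad
w_{\{0,2p\}}=\ell\cap\overline{v_{-\gamma}v_{p-\gamma}} .
\]
By \eqref{eq:gamma}, $\gamma\ne-p$. Reflection, followed by a shift that brings $-\tau$ back to $\{0,p,2p\}$, replaces $\gamma$ by $p-q-\gamma=-p-\gamma$, which is positive if $\gamma<-p$. So we may assume $\gamma>-p$.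

We look for an index that enters only one of the three points. Let $r=\gamma+3p$; it lies in $J$, because $\{p,2p\}^*\in E$. As $\gamma>-p$, we have $r>2p$, and $2\gamma+2p>0$ gives $r>p-\gamma>-\gamma$. Clearly also $r>\gamma+2p>\gamma+p>\gamma$. So moving $v_r$ alone changes neither $v_0,v_p,v_{2p}$ nor $w_{\{0,p\}}$ nor $w_{\{0,2p\}}$; of the points in \eqref{eq:M} it can only move $w_{\{p,2p\}}$ on $\ell$.

By \eqref{eq:gamma}, $\gamma+p\notin\{0,p,2p\}$; since $\tau$ is the only collinear triple of $v$, we have $v_{\gamma+p}\notin\ell$. The positions of $v_r$ that keep the configuration in $U$ form an open subset of $\mathbb P^2$, nonempty since it contains the present position. Choose one that is not on the line $\overline{v_{\gamma+p}\,w_{\{p,2p\}}}$. The new configuration $v^\dagger$ is in $U\cap H_\tau$, and its point on the edge $\{p,2p\}$ differs from $w_{\{p,2p\}}$.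

Choose an affine chart that contains all points of both configurations, old and new vertices. By Proposition~\ref{prop:triangle}, \eqref{eq:M} holds for $v$, with nonzero factors. If $v^\dagger$ were critical, \eqref{eq:M} would hold for it too, with nonzero factors, with the same $t_0,t_1,t_2,s_{01},s_{02}$ but a different $s_{12}$. But \eqref{eq:M} prescribes the value of the fraction $(t_2-s_{12})/(t_1-s_{12})$, which is an injective function of $s_{12}$ because $t_1\ne t_2$. This is a contradiction, so $v^\dagger\notin\mathrm{Crit}$.
\end{proof}

This completes the proof of Theorems~\ref{thm:A} and~\ref{thm:B}.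

\section{Equal-length maps}\label{sec:equal}

We prove Theorem~\ref{thm:C}. Section~\ref{ss:drop} showed that the cubic $\Delta$ splits off from $V_0^{(2)}$. The point is that nothing else does. We compute the quotient $W$ explicitly as a combination of two vectors with coprime coefficients, and we show that the two vectors are independent outside codimension two.

\subsection{Splitting off the cubic}

Let $T$ be equal-length. After reordering and a shift, which only renames variables, $\omega=(0,p,c,c+p)$ with $p,c>0$ and $c\ne p$. Put
\[
L_j=V_j\times V_{j+p},\qquad P=L_0\times L_c,\quad P'=L_p\times L_{c+p},\quad R=L_c\times L_{2c},\quad R'=L_{c+p}\times L_{2c+p}.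
\]
Since $V_i^{(1)}=L_i\times L_{i+c}$, we have $V_0^{(2)}=(P\times P')\times(R\times R')$. We use
\[
(x\times y)\times(z\times w)=[x,y,w]\,z-[x,y,z]\,w,\qquad (x\times y)\times(y\times w)=[x,y,w]\,y .
\]
The first identity gives $V_0^{(2)}=[P,P',R']R-[P,P',R]R'$. Put
\[
\Delta=[V_c,V_{c+p},V_{c+2p}],\qquad D=[L_0,L_c,L_{2c}],\qquad D'=[L_p,L_{c+p},L_{2c+p}].
\]
By the second identity $L_c\times L_{c+p}=\Delta V_{c+p}$, $\;P'\times R'=D'L_{c+p}$ and $P\times R=D L_c$. Hence
\[
[P,P',R']=P\cdot(P'\times R')=D'\,[L_0,L_c,L_{c+p}]=D'\,L_0\cdot(L_c\times L_{c+p})=\Delta\alpha,
\]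
\[
[P,P',R]=-P'\cdot(P\times R)=-D\,[L_p,L_{c+p},L_c]=D\,L_p\cdot(L_c\times L_{c+p})=\Delta\beta,
\]
with
\[
\alpha=D'\,[V_0,V_p,V_{c+p}],\qquad \beta=D\,[V_p,V_{2p},V_{c+p}].
\]
So $V_0^{(2)}=\Delta W$ with $W=\alpha R-\beta R'$, of total degree $9+4=13$. It remains to show that $W\ne0$ and that its components have no common factor. Let $U$ be the nearly general set in $(\mathbb P^2)^{I_0}$, where $I_0=\{0,p,c,c+p\}+\{0,p,c,c+p\}$.

\subsection{The two vectors are independent}\label{ss:a}

We show that $R$ and $R'$ are linearly independent at every point of $U$. Let $\ell_j$ be the line $\overline{v_jv_{j+p}}$. Both $R$ and $R'$ are nonzero on $U$, by the argument of Lemma~\ref{lem:U}: each is built from four vertices with distinct indices. Suppose they represent the same point $\zeta$ at some point of $U$. Then $\zeta$ lies on $\ell_c,\ell_{2c},\ell_{c+p},\ell_{2c+p}$. The equalities $\ell_c=\ell_{c+p}$ and $\ell_{2c}=\ell_{2c+p}$ mean that the triples $\{c,c+p,c+2p\}$ and $\{2c,2c+p,2c+2p\}$, respectively, are collinear; the triples are different, so at most one equality holds.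
\begin{itemize}
\item If neither holds, then $\zeta=\ell_c\cap\ell_{c+p}=v_{c+p}$ and $\zeta=\ell_{2c}\cap\ell_{2c+p}=v_{2c+p}$, but these are distinct.
\item If $\ell_c=\ell_{c+p}$, then $\zeta=v_{2c+p}$ is on the line through $v_c,v_{c+p},v_{c+2p}$. As $c\notin\{-p,0,p\}$, the index $2c+p$ is not one of $c,c+p,c+2p$, so four points are collinear, which is impossible on $U$.
\item If $\ell_{2c}=\ell_{2c+p}$, then $\zeta=v_{c+p}$ is on the line through $v_{2c},v_{2c+p},v_{2c+2p}$. As $c\notin\{p,0,-p\}$, the index $c+p$ is not one of $2c,2c+p,2c+2p$, and again four points are collinear.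
\end{itemize}

\subsection{The coefficients are nonzero and coprime}\label{ss:b}

We show that $\alpha$ and $\beta$ are nonzero and have no nonconstant common factor.

\smallskip
\emph{Let $p=2c$.} Write $\langle ijl\rangle=[V_{ic},V_{jc},V_{lc}]$. Then $L_0\times L_{2c}=(V_0\times V_{2c})\times(V_{2c}\times V_{4c})=\langle024\rangle V_{2c}$, so $D=-L_c\cdot(L_0\times L_{2c})=\pm\langle024\rangle\langle123\rangle$. Shifting the indices by $p=2c$ gives $D'=\pm\langle246\rangle\langle345\rangle$. Thus
\[
\alpha=\pm\langle246\rangle\langle345\rangle\langle023\rangle,\qquad \beta=\pm\langle024\rangle\langle123\rangle\langle234\rangle.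
\]
The six factors are irreducible and pairwise non-associate by (F3).

\smallskip
\emph{Let $p\ne2c$.} Then the six indices $0,p,c,c+p,2c,2c+p$ are distinct. We have
\[
D=L_0\cdot(L_c\times L_{2c})=(V_0\times V_p)\cdot R=V_0\cdot(V_p\times R),
\]
a linear form in $V_0$ whose coefficients are the components of $V_p\times R$; here $R$ involves only $V_c,V_{c+p},V_{2c},V_{2c+p}$. The common zero set of these components in $(\mathbb P^2)^5$ is the union of $\{R=0\}$, of codimension at least $2$ by Lemma~\ref{lem:U}, and the graph $\{R\ne0,\ v_p=[R]\}$, of codimension $2$. So $D\ne0$. If $D=fg$, then one factor, say $f$, is free of $V_0$, and it divides all components of $V_p\times R$. If $f$ were not constant, it would define a hypersurface contained in this common zero set, which is impossible. So $D$ is irreducible, of degree $6$.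

The shifted polynomial $D'$ is also irreducible of degree $6$. It involves only positive indices, so it is free of $V_0$, while $D$ is not; hence $D$ and $D'$ are not associate. The cubics $[V_0,V_p,V_{c+p}]$ and $[V_p,V_{2p},V_{c+p}]$ have distinct indices, as $c\ne p$, and are irreducible and not associate. So $\alpha$ and $\beta$ are coprime.

\subsection{The degree is 13}

At points of $U$ where $\alpha\ne0$ we have $W\neq0$, by Section~\ref{ss:a}. So $W\ne0$, and $W$ is a formula for $(T^2v)_0$. Suppose a nonconstant irreducible $h$ divides all components of $W$. Then it divides the components of $V_0^{(2)}=\Delta W$, so $h$ is multihomogeneous by (F1). On $Y_h\cap U$ we have $\alpha R=\beta R'$, hence $\alpha=\beta=0$ by Section~\ref{ss:a}. As $Y_h\cap U$ is dense in $Y_h$ by Lemma~\ref{lem:U}, (F2) gives $h\mid\alpha$ and $h\mid\beta$, contradicting Section~\ref{ss:b}. Hence $\deg T^2=13$.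

\subsection{The equivalences}\label{ss:equiv}

(1)$\Rightarrow$(3) is Theorem~\ref{thm:A}. (3)$\Rightarrow$(2) and (3)$\Rightarrow$(4)$\Rightarrow$(5) are immediate. (2)$\Rightarrow$(1) holds because an equal-length map has $\deg T^2=13$. (5)$\Rightarrow$(1) is fact (ii), if $k=\mathbb C$. For other $k$ we transfer fact (ii): the formulas have integer coefficients, and passing from $\mathbb C$ to $k$ can only lower the degree, provided that the formulas do not become zero. Let $T$ be equal-length, normalized as above, and write $\deg_k$ and $\deg_{\mathbb C}$ for degrees over $k$ and $\mathbb C$.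

\emph{$V_0^{(m)}\neq0$ over every $k$.} We evaluate at a polygon that $T$ reproduces up to a projective transformation. Let $x,y$ be independent indeterminates, $g=\mathrm{diag}(1,x,y)$ and $e=(1,1,1)$, and substitute $V_j=g^je$. We claim that each $V_i^{(l)}$ becomes a nonzero multiple (over $k(x,y)$) of $g^iD_le$ with an invertible diagonal matrix $D_l$ independent of $i$. This is so for $l=0$. Since $(Mx_1)\times(Mx_2)=\det(M)\,M^{-\mathsf T}(x_1\times x_2)$ for invertible $M$, the rule \eqref{eq:rule} commutes with $M=g^iD_l$ up to nonzero scalars. So $V_i^{(l+1)}$ becomes a nonzero multiple of $g^iD_lh$ with $h=(e\times g^pe)\times(g^ce\times g^{c+p}e)$. If all coordinates of $h$ are nonzero, the claim follows for $l+1$, with $D_{l+1}=D_l\,\mathrm{diag}(h)$. Let $n=e\times g^pe=(y^p-x^p,\,1-y^p,\,x^p-1)=(n_1,n_2,n_3)$. Then $g^ce\times g^{c+p}e$ is a nonzero multiple of $g^{-c}n$, and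
\[
n\times g^{-c}n=\bigl(n_2n_3(y^{-c}-x^{-c}),\;n_3n_1(1-y^{-c}),\;n_1n_2(x^{-c}-1)\bigr)
\]
has nonzero coordinates.

\emph{$\deg_kT^m\le\deg_{\mathbb C}T^m$.} Let $G$ be the gcd of the components of $V_0^{(m)}$ in the ring of polynomials over $\mathbb Z$, and $V_0^{(m)}=GF$. The components of $F$ are coprime over $\mathbb Q$, by Gauss's lemma, and over $\mathbb C$, by (F4); so $\deg_{\mathbb C}T^m$ is the degree of $F$. Over $k$ we have $V_0^{(m)}\ne0$, so the images of $G$ and $F$ are nonzero. The image of $F$ is a formula for $(T^mv)_0$ of the same degree as $F$, possibly with common factors.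

\emph{Conclusion.} By \eqref{eq:rule}, $T$ commutes with projective transformations. No point of $\mathbb P^2$ is fixed by all of them, so no vertex of $T^mv$ is constant, and $\deg_kT^m\ge1$. With fact (ii) we get $\lambda_1(T)=1$ over $k$, which gives (5)$\Rightarrow$(1) in general. This proves Theorem~\ref{thm:C}. \qed

\section{Variants}\label{sec:variants}

\begin{remark}[Any field]
No assumption on the characteristic was made, and by (F4) coprimality may be tested over the algebraic closure. So Theorems~\ref{thm:A} and~\ref{thm:B} and the formula $\deg T^2=13$ for equal-length maps hold over every field.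
\end{remark}

\begin{remark}[Other index groups]
Let $\Lambda$ be a torsion-free abelian group and let $a,b,c,d\in\Lambda$ be distinct with $b-a\ne\pm(d-c)$. Then the same formula on $(\mathbb P^2)^\Lambda$ has $\deg T^m=4^m$ for all $m$. To see this, fix $m$ and let $I_0$ be the set of sums of $m$ elements of $\{a,b,c,d\}$, repetitions allowed. The subgroup generated by $a,b,c,d$ is isomorphic to some $\mathbb Z^r$. There is a homomorphism $\phi$ from it to $\mathbb Z$ that is injective on $\{a,b,c,d\}$ and on $I_0$ and satisfies $\phi(b-a)\ne\pm\phi(d-c)$, since only finitely many nonzero elements must not be sent to zero. By induction on $l$, the substitution $V_j\mapsto V_{\phi(j)}$ sends $V_i^{(l)}$ to $V_{\phi(i)}^{(l)}$, formed with the truly skew quadruple $(\phi(a),\phi(b),\phi(c),\phi(d))$. On the variables $V_j$, $j\in I_0$, it is an injective renaming, so Theorem~\ref{thm:B} applies.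
\end{remark}

\begin{remark}[Closed polygons, finite range]
Let $T$ be truly skew and consider $n$-gons, that is, indices modulo $n$. If $n>m\,(\max\omega-\min\omega)$, then reduction modulo $n$ is injective on the set of sums of $m$ entries of $\omega$. So each vertex of the $m$-th iterate on $(\mathbb P^2)^{\mathbb Z/n}$ has degree exactly $4^m$. This says nothing about the dynamical degree for fixed $n$ as $m\to\infty$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Weinreich} Max Weinreich, \emph{Degree growth of skew pentagram maps}, arXiv:2512.10062 (2025).
\end{thebibliography}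

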